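# A prime $C^*$-algebra with a faithful cyclic representation and no faithful irreducible one

## 1. Two orbits and one closed set

For $n\ge 1$ let $Y_n=\mathbb Z/(n+1)$, written as the set $\{0,1,\dots,n\}$. Let $X=\prod_{n\ge1}Y_n$, a compact metrizable space, and let $\Gamma=\bigoplus_{n\ge1}Y_n$, a countable group. $\Gamma$ acts on $X$ by coordinatewise addition, and we write $\gamma x$ for the result. The action is free. Two points of $X$ lie in the same orbit exactly when they differ in only finitely many coordinates. We say that $\gamma$ is supported in $[1,N]$ if $\gamma_n=0$ for $n>N$.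

For $w\in Y_1\times\dots\times Y_n$ the cylinder $Z_w=\{x\in X:(x_1,\dots,x_n)=w\}$ is clopen. For $x\in X$ write $Z_n(x)=\{x'\in X:x'_k=x_k\text{ for }k\le n\}$.

On $\ell^2(X)$, with basis $(\delta_x)_{x\in X}$, every bounded function $f$ on $X$ acts by multiplication, and $\gamma\in\Gamma$ acts by the unitary $u_\gamma\delta_x=\delta_{\gamma x}$. Since $u_\gamma f u_\gamma^*\delta_x=u_\gamma f\delta_{\gamma^{-1}x}=f(\gamma^{-1}x)\delta_x$, we have
$$u_\gamma f u_\gamma^*=\gamma f,\qquad (\gamma f)(x):=f(\gamma^{-1}x),\qquad \gamma 1_B=1_{\gamma B}. \tag{1}$$

If we use only cylinders given by the first coordinate, and group elements supported in $[1,1]$, we get a $2\times2$ matrix algebra: the operators $e_{wv}=1_{Z_w}u_{w-v}$ with $w,v\in\{0,1\}$ multiply like matrix units. The same formula with words of length $N$ gives the matrix algebra of size $2\cdot3\cdots(N+1)=(N+1)!$.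

Now add one set that is not clopen, $K_0=\{z\in X:z_n\ge1\text{ for all }n\}$. It is closed. Let $\mathfrak B_1$ be the algebra of sets generated by all cylinders and all translates $\gamma K_0$, and let $A_1$ be the closed span of the operators $1_Bu_\gamma$ with $B\in\mathfrak B_1$, $\gamma\in\Gamma$. By (1) it is a $C^*$-algebra. For each orbit $\Gamma x$ the subspace $\ell^2(\Gamma x)$ is invariant under $A_1$. Compare two orbits.

Take first the orbit of $0=(0,0,0,\dots)$. Every point of $\gamma K_0$ has only finitely many zero coordinates, so the orbit of $0$ misses $\gamma K_0$. Hence $1_{K_0}$ acts as $0$ on $\ell^2(\Gamma 0)$, and this representation has a nonzero kernel.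

Take next the orbit of $x^1=(1,1,1,\dots)$. It meets every nonempty $B\in\mathfrak B_1$. To see this, pick $z\in B$. The set $B$ is a finite union of finite intersections of cylinders, translates of $K_0$, and complements of such sets; choose one intersection that contains $z$. Cylinders, their complements, and complements of translates of $K_0$ are open, so these conditions still hold when $z$ is changed far out. What remains is $z\in\gamma_1K_0\cap\dots\cap\gamma_rK_0$. Choose $m$ so large that all $\gamma_s$ are supported in $[1,m]$ and every point of $Z_m(z)$ satisfies the open conditions. Let $x_n=z_n$ for $n\le m$ and $x_n=1$ for $n>m$. Then $\gamma_s^{-1}x$ agrees with $\gamma_s^{-1}z\in K_0$ up to $m$ and equals $1$ beyond $m$, so $x\in\gamma_sK_0$ for each $s$. Hence $x\in B\cap\Gamma x^1$. So no projection $1_B\ne0$ is killed on $\ell^2(\Gamma x^1)$, and Lemma 3.4 below will show that nothing else is killed either.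

We can kill this second representation too, by adding the closed set $K_1=\{z:z_n\ge2\text{ for all }n\ge2\}$, which the orbit of $x^1$ misses. Then the orbit of $x^2=(1,2,2,2,\dots)$ takes over. In general put
$$K_\ell=\{z\in X:z_n>\ell\text{ for all }n>\ell\}\quad(\ell\ge0),\qquad x^i_n=\min(i,n)\quad(i\ge1).$$
A point of $\gamma K_\ell$ has $z_n>\ell$ for all large $n$, so $\Gamma x^i$ misses $\gamma K_\ell$ when $i\le\ell$; and $x^i\in K_\ell$ when $i>\ell$. With all the $K_\ell$ adjoined, every single orbit $\Gamma x^i$ is killed by $1_{K_i}$, while the union of the orbits $\Gamma x^1,\Gamma x^2,\dots$ still sees every $K_\ell$. We thus have a countable direct sum of representations, none of them faithful, whose sum has a chance to be faithful. Must such an algebra have *some* faithful irreducible representation?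

## 2. Prime algebras, primitive algebras and countably generated representations

Throughout, $A$ is a nonzero $C^*$-algebra and a representation is a $*$-representation $\pi\colon A\to B(H)$ on a Hilbert space. For sets $I,J\subseteq A$, the condition $IJ=\{0\}$ means that $ab=0$ for all $a\in I$, $b\in J$.

**Definition (prime).** $A\neq\{0\}$ is prime if, whenever $I,J$ are closed two-sided ideals with $IJ=\{0\}$, then $I=\{0\}$ or $J=\{0\}$. The algebra $\mathbb C\oplus\mathbb C$ is not prime: take the two summands.

**Definition (irreducible, faithful, primitive).** $\pi$ is irreducible if $H\ne\{0\}$ and $H$ has no closed $\pi(A)$-invariant subspaces other than $\{0\}$ and $H$. It is faithful if $\ker\pi=\{0\}$. $A\neq\{0\}$ is primitive if it has a faithful irreducible representation. For example, $M_n(\mathbb C)$ acting on $\mathbb C^n$ is primitive.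

**Definition (cyclic, countably generated).** $\pi$ is cyclic if $\overline{\pi(A)\xi}=H$ for some $\xi\in H$. It is countably generated if there is a countable set $S\subseteq H$ such that the closed linear span of $\pi(A)S$ is $H$. If $\mathbb C$ acts by scalars on $H\ne\{0\}$, the representation is cyclic iff $\dim H=1$ and countably generated iff $H$ is separable.

**Definition (factor representation).** A nondegenerate representation $\pi$ on $H\neq\{0\}$ is a factor representation if $\pi(A)''$ is a factor, that is, $\pi(A)''\cap\pi(A)'=\mathbb C1$. The scalars acting on $\mathbb C^2$ form a factor representation that is not irreducible.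

Every primitive algebra is prime. Indeed, let $\pi$ be faithful and irreducible, $IJ=\{0\}$ and $J\ne\{0\}$. The closed span of $\pi(J)H$ is invariant and nonzero, so it is $H$; and $\pi(I)\pi(J)H=\{0\}$, so $\pi(I)=\{0\}$ and $I=\{0\}$.

For the converse the following background is relevant. Dixmier showed that every separable prime $C^*$-algebra is primitive. Weaver gave an example, necessarily nonseparable, that is prime but not primitive. Katsura asked whether a prime $C^*$-algebra with a faithful cyclic representation must be primitive. The paper of Gene Abrams and Mark Tomforde, "A class of $C^*$-algebras that are prime but not primitive", arXiv:1306.6669 (2013), is the source of the following question: if a nonzero $C^*$-algebra is prime and has a faithful countably generated representation, is it primitive?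

Two short arguments place this question. The first shows that "cyclic" and "countably generated" ask the same thing.

**Proposition 2.1.** *For any $C^*$-algebra $A\ne\{0\}$ the following are equivalent: (i) $A$ has a faithful countably generated representation; (ii) $A$ has a faithful cyclic representation; (iii) $A$ has a state $\varphi$ with $\varphi|_I\neq0$ for every nonzero closed ideal $I$.*

*Proof.* (ii)⇒(i) is trivial.

(i)⇒(iii): Let $\pi$ be faithful and generated by $\{\xi_1,\xi_2,\dots\}$. Dropping zero vectors, rescaling, and repeating vectors if there are only finitely many, we may assume $0<\|\xi_n\|\le1$. Put $\varphi_0=\sum_n2^{-n}\langle\pi(\cdot)\xi_n,\xi_n\rangle$, a positive functional. Suppose $\varphi_0|_I=0$ for a closed ideal $I$. For $a\in I$ and $c\in A$ we have $(ac)^*(ac)\in I$, so $\sum_n2^{-n}\|\pi(a)\pi(c)\xi_n\|^2=0$ and $\pi(a)\pi(c)\xi_n=0$ for all $n$. The vectors $\pi(c)\xi_n$ span a dense subspace, so $\pi(a)=0$ and $a=0$. Thus $\varphi_0$ is nonzero on every nonzero closed ideal, in particular on $A$, and we normalize it.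

(iii)⇒(ii): Let $(\pi_\varphi,\xi_\varphi)$ be the GNS representation, which is cyclic with $\varphi=\langle\pi_\varphi(\cdot)\xi_\varphi,\xi_\varphi\rangle$. So $\varphi$ vanishes on the closed ideal $\ker\pi_\varphi$. By (iii), $\ker\pi_\varphi=\{0\}$. $\square$

The second argument says that finitely many orbits could never give a counterexample.

**Proposition 2.2.** *If a prime $A$ has a faithful representation that is a finite direct sum $\pi_1\oplus\dots\oplus\pi_k$ of irreducible representations, then $A$ is primitive.*

*Proof.* Let $I_j=\ker\pi_j$, so $I_1\cap\dots\cap I_k=\{0\}$. Put $J=I_1\cap\dots\cap I_{k-1}$. Then $JI_k\subseteq J\cap I_k=\{0\}$, so $J=\{0\}$ or $I_k=\{0\}$. In the first case repeat with $k-1$ ideals. In the end some $\ker\pi_j=\{0\}$. $\square$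

The next theorem answers the question, and with it Katsura's, in the negative. The construction is carried out in ZFC.

**Theorem 2.3.** *There is a unital $C^*$-algebra $A$ such that:*

1. *$A$ is prime.*
2. *$A$ has a faithful cyclic representation on a separable Hilbert space, and this representation is a direct sum of countably many irreducible representations.*
3. *$A$ is not primitive. In fact $A$ has no faithful factor representation (nondegenerate $\pi$ on $H\neq\{0\}$ with $\pi(A)''$ a factor).*
4. *$A$ is the closure of an upward directed union of finite-dimensional $*$-subalgebras.*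

By item 2, Proposition 2.2 fails for countably infinite sums, even on separable Hilbert spaces; the finiteness there is sharp.

## 3. The $C^*$-algebra of an invariant algebra of sets

This section turns statements about operators into statements about sets, for a general family of sets, so that several families can be tried later.

**Definition (admissible).** An algebra $\mathfrak B$ of subsets of $X$ (closed under finite unions and complements) is admissible if it contains all cylinders and $\gamma B\in\mathfrak B$ for $B\in\mathfrak B$, $\gamma\in\Gamma$. The clopen sets form the smallest one. The algebra $\mathfrak B_1$ of Section 1 is another, since a translate of a cylinder is a cylinder.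

Fix an admissible $\mathfrak B$. Let $D\subseteq\ell^\infty(X)$ be the norm closure of $\operatorname{span}\{1_B:B\in\mathfrak B\}$. Since $1_B1_{B'}=1_{B\cap B'}$, it is a unital commutative $C^*$-algebra. It contains $C(X)$, which is the closed span of the $1_{Z_w}$ by uniform continuity. Let
$$A=A(\mathfrak B)=\overline{\operatorname{span}}\{fu_\gamma:f\in D,\ \gamma\in\Gamma\}\subseteq B(\ell^2(X)).$$
By (1), $(fu_\gamma)(gu_\delta)=f(\gamma g)u_{\gamma\delta}$ and $(fu_\gamma)^*=(\gamma^{-1}\bar f)u_{\gamma^{-1}}$, so $A$ is a unital $C^*$-algebra.

Let $E(a)(x)=\langle a\delta_x,\delta_x\rangle$. This is a linear contraction $A\to\ell^\infty(X)$. Clearly $E(f)=f$ for $f\in D$. For $\gamma\ne e$, freeness gives $E(fu_\gamma)(x)=f(\gamma x)\langle\delta_{\gamma x},\delta_x\rangle=0$. Hence $E(A)\subseteq D$. Moreover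
$$E(a^*a)(x)=\|a\delta_x\|^2, \tag{2}$$
so $E(a^*a)=0$ implies $a=0$.

**Lemma 3.1.** *If $0\ne f\in D$ and $f\ge0$, then $f\ge\varepsilon1_B$ for some $\varepsilon>0$ and some nonempty $B\in\mathfrak B$.*

*Proof.* Choose a real $g=\sum_rc_r1_{B_r}$, with $\{B_r\}\subseteq\mathfrak B$ a finite partition of $X$, such that $\|f-g\|\le\|f\|/4$ (take real parts, and refine the finitely many sets that occur to a partition). Pick $x$ with $f(x)\ge\frac34\|f\|$, say $x\in B_r$. Then $c_r=g(x)\ge\frac12\|f\|$, so $f\ge c_r-\frac14\|f\|\ge\frac14\|f\|$ on $B_r$. Take $\varepsilon=\frac14\|f\|$. $\square$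

**Lemma 3.2.** *$E(I)\subseteq I$ for every closed two-sided ideal $I$ of $A$.*

*Proof.* We approximate $E$ by operations that visibly preserve $I$. Let $P_n(a)=\sum_w1_{Z_w}a1_{Z_w}$, summed over $w\in Y_1\times\dots\times Y_n$. The $1_{Z_w}$ are mutually orthogonal projections with sum $1$, so $\|P_n(a)\eta\|^2=\sum_w\|1_{Z_w}a1_{Z_w}\eta\|^2\le\|a\|^2\sum_w\|1_{Z_w}\eta\|^2=\|a\|^2\|\eta\|^2$, and $P_n$ is a contraction. For $f\in D$ we have $P_n(f)=f$. If $\gamma\ne e$ is supported in $[1,n]$, then $\gamma Z_w\cap Z_w=\emptyset$ for every $w$ of length $n$, so $1_{Z_w}fu_\gamma1_{Z_w}=f1_{Z_w}1_{\gamma Z_w}u_\gamma=0$. Hence $P_n(a)=E(a)$ for all large $n$ when $a$ is a finite sum of terms $fu_\gamma$. Since $P_n$ and $E$ are contractions, $P_n(a)\to E(a)$ in norm for all $a\in A$. If $a\in I$, then $P_n(a)\in I$, and $I$ is closed. $\square$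

**Lemma 3.3.** *Suppose that for all nonempty $B,B'\in\mathfrak B$ there is $\gamma\in\Gamma$ with $\gamma B\cap B'\ne\emptyset$. Then $A$ is prime.*

*Proof.* Let $I,J$ be nonzero closed ideals. For $0\neq a\in I$ the function $f=E(a^*a)$ is nonnegative, nonzero by (2), and in $I\cap D$ by Lemma 3.2. Likewise there is $0\ne g\ge0$ in $J\cap D$. By Lemma 3.1, $f\ge\varepsilon1_B$ and $g\ge\varepsilon1_{B'}$ with $\varepsilon>0$ and $B,B'$ nonempty. Choose $\gamma$ with $\gamma B\cap B'\ne\emptyset$. Then $\gamma f=u_\gamma fu_\gamma^*\in I$, and $(\gamma f)g\ge\varepsilon^21_{\gamma B\cap B'}\ne0$. So $IJ\ne\{0\}$. $\square$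

For a nonempty $\Gamma$-invariant $S\subseteq X$ the space $\ell^2(S)$ is $A$-invariant. Let $\rho_S$ be the restriction of $A$ to it.

**Lemma 3.4.** *$\rho_S$ is faithful if and only if $S$ meets every nonempty $B\in\mathfrak B$.*

*Proof.* If $S\cap B=\emptyset\ne B$, then $\rho_S(1_B)=0$ although $1_B\ne0$. Conversely let $S$ meet every nonempty $B$, and let $\rho_S(a)=0$. By (2), $E(a^*a)$ vanishes on $S$. If $E(a^*a)\ne0$, then Lemma 3.1 gives $E(a^*a)\ge\varepsilon1_B$ with $B\ne\emptyset$, so it is positive at a point of $S\cap B$, a contradiction. So $E(a^*a)=0$ and $a=0$. $\square$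

**Lemma 3.5.** *If $S$ is a single orbit, $\rho_S$ is irreducible. If $S$ is the union of countably many distinct orbits $S_i=\Gamma y^i$ $(i\ge1)$, then $\ell^2(S)$ is separable, $\rho_S=\bigoplus_i\rho_{S_i}$, and $\rho_S$ is cyclic.*

*Proof.* For $\eta\in\ell^2(X)$ and $x\in X$,
$$\|1_{Z_n(x)}\eta-\eta(x)\delta_x\|^2=\sum_{y\in Z_n(x),\,y\ne x}|\eta(y)|^2\to0, \tag{3}$$
since the sets $Z_n(x)$ decrease to $\{x\}$. A nonzero closed invariant subspace of $\ell^2(\Gamma y)$ contains some $\eta$ with $\eta(x)\ne0$ for some $x\in\Gamma y$. By (3) it contains $\delta_x$, hence all $u_\gamma\delta_x=\delta_{\gamma x}$, hence everything. For the second part, $S$ is countable because $\Gamma$ is, and $\ell^2(S)=\bigoplus_i\ell^2(S_i)$. Let $\xi=\sum_i2^{-i}\delta_{y^i}$. By (3), $\overline{\rho_S(A)\xi}$ contains each $\delta_{y^i}$, hence each $\delta_{\gamma y^i}$, hence equals $\ell^2(S)$. $\square$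

**Lemma 3.6.** *$A$ is the closure of an upward directed union of finite-dimensional $*$-subalgebras, and this union is $\operatorname{span}\{1_Bu_\gamma:B\in\mathfrak B,\gamma\in\Gamma\}$.*

*Proof.* For $N\ge1$ let $\Gamma_N$ be the finite group of elements supported in $[1,N]$. For a finite $\mathcal F\subseteq\mathfrak B$ let $\mathfrak B_{N,\mathcal F}$ be the algebra of sets generated by $\bigcup_{\gamma\in\Gamma_N}\gamma\mathcal F$. It is finite, being generated by finitely many sets, and it is $\Gamma_N$-invariant. By (1), $1_Bu_\gamma1_{B'}u_\delta=1_{B\cap\gamma B'}u_{\gamma\delta}$ and $(1_Bu_\gamma)^*=1_{\gamma^{-1}B}u_{\gamma^{-1}}$. So $\operatorname{span}\{1_Bu_\gamma:B\in\mathfrak B_{N,\mathcal F},\gamma\in\Gamma_N\}$ is a finite-dimensional $*$-subalgebra. These subalgebras grow with $N$ and $\mathcal F$, so they are upward directed, and their union is the stated span, which is dense in $A$. $\square$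

## 4. Splicing points into $K_\ell$ and $L_b$

The sets $K_\ell$ force coordinates to be eventually large. We need a second kind of closed set that forces coordinates to grow slowly. Let $\mathcal B$ be the set of nondecreasing unbounded functions $b:\{1,2,\dots\}\to\{1,2,\dots\}$, and put
$$L_b=\{z\in X:z_n<b(n)\text{ for all }n\}\qquad(b\in\mathcal B).$$
Each $K_\ell$ is closed and contains $(n)_n$; each $L_b$ is closed and contains $0$. As an example, if $b(n)=\lceil n/2\rceil$ then $L_b$ consists of the $z$ with $z_n<\lceil n/2\rceil$ for all $n$, and $(n)_n$ lies in no translate of it.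

For $\Lambda\subseteq\{0,1,2,\dots\}$ and $\mathcal C\subseteq\mathcal B$ let $\mathfrak B(\Lambda,\mathcal C)$ be the algebra of sets generated by all cylinders, all $\gamma K_\ell$ with $\ell\in\Lambda$, and all $\gamma L_b$ with $b\in\mathcal C$ ($\gamma\in\Gamma$). It is admissible and consists of Borel sets. The next lemma records the manipulation done by hand in Section 1.

**Lemma 4.1 (splicing).** *Let $z\in B\in\mathfrak B(\Lambda,\mathcal C)$. There are $N\ge1$ and finite sets $\Lambda_0\subseteq\Lambda$, $\mathcal C_0\subseteq\mathcal C$ with the following property. If $m\ge N$ and $x\in X$ satisfy $x_n=z_n$ for $n\le m$, and, for every $n>m$, $x_n>\ell$ for all $\ell\in\Lambda_0$ and $x_n<b(n)$ for all $b\in\mathcal C_0$, then $x\in B$.*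

*Proof.* $B$ is a finite union of finite intersections of generators and complements of generators; choose one such intersection that contains $z$. Cylinders, complements of cylinders, and complements of the closed sets $\gamma K_\ell$, $\gamma L_b$ are open. So there is $N$ with
$$B\ \supseteq\ Z_N(z)\cap\bigcap_s\gamma_sK_{\ell_s}\cap\bigcap_t\delta_tL_{b_t}\ \ni z \tag{4}$$
(finite intersections, possibly empty). Enlarge $N$ so that all $\gamma_s,\delta_t$ are supported in $[1,N]$, and let $\Lambda_0=\{\ell_s\}$, $\mathcal C_0=\{b_t\}$. Let $m,x$ be as in the statement. Then $x\in Z_N(z)$. The point $\gamma_s^{-1}x$ agrees with $\gamma_s^{-1}z\in K_{\ell_s}$ in the coordinates $\le m$, and its coordinates $n>m$ equal $x_n>\ell_s$; so $\gamma_s^{-1}x\in K_{\ell_s}$. Likewise $\delta_t^{-1}x$ agrees with $\delta_t^{-1}z\in L_{b_t}$ up to $m$, and its coordinates $n>m$ equal $x_n<b_t(n)$; so $\delta_t^{-1}x\in L_{b_t}$. By (4), $x\in B$. $\square$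

## 5. Countable families leave a faithful orbit

We now try to finish the plan of Section 1: adjoin closed sets until no orbit representation is faithful.

**All $K_\ell$, no $L_b$.** Let $\Lambda=\{0,1,2,\dots\}$, $\mathcal C=\emptyset$. Every $x^i$ is killed by $K_i$, but consider $d=(n)_n$. Given $z\in B$, take $N,\Lambda_0$ from Lemma 4.1 and choose $m\ge N$ larger than all elements of $\Lambda_0$. The point with $x_n=z_n$ for $n\le m$ and $x_n=n$ for $n>m$ lies in $B\cap\Gamma d$. So $\Gamma d$ meets every nonempty $B$, and by Lemmas 3.4 and 3.5 the algebra is primitive. This settles the algebra at the end of Section 1: the bounded sequences $x^i$ are killed, but a sequence tending to infinity survives.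

**All $K_\ell$ and countably many $L_b$.** We can kill $d$ by adjoining $L_b$ with $b(n)=\lceil n/2\rceil$. But let $\mathcal C=\{b_1,b_2,\dots\}$ be any countable family. Choose $M_1<M_2<\cdots$ with $M_j\ge j$ and $b_k(n)>j$ for all $k\le j$ and $n>M_j$. Let $y_n=0$ for $n\le M_1$ and $y_n=j$ for $M_j<n\le M_{j+1}$. Since $j\le M_j<n$, this is a point of $X$. It satisfies $y_n\to\infty$, and $y_n<b_k(n)$ for all $n>M_k$. Given $z\in B$ with $N,\Lambda_0,\mathcal C_0$ as in Lemma 4.1, choose $m\ge N$ such that $y_n>\ell$ and $y_n<b(n)$ for all $n>m$, $\ell\in\Lambda_0$, $b\in\mathcal C_0$. Then $x_n=z_n$ ($n\le m$), $x_n=y_n$ ($n>m$) gives $x\in B\cap\Gamma y$. So again there is a faithful irreducible representation. These algebras are separable, so this agrees with Dixmier's theorem.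

**All $K_\ell$ and all $L_b$.** With $\mathcal C=\mathcal B$ the diagonal point $y$ is no longer available, and in fact every orbit is killed. Let $y\in X$ and $\lambda=\limsup_ny_n$. If $\lambda<\infty$, then $\Gamma y$ misses $K_\lambda$, because points of $K_\lambda$ have limit superior at least $\lambda+1$. If $\lambda=\infty$, choose $0=n_0<n_1<n_2<\cdots$ with $y_{n_j}\ge j$ and let $b(n)=j$ for $n_{j-1}<n\le n_j$. Then $b\in\mathcal B$ and $y_n\ge b(n)$ for infinitely many $n$. This persists when finitely many coordinates change, so $\Gamma y$ misses $L_b$.

From now on let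
$$\mathfrak B=\mathfrak B(\{0,1,2,\dots\},\mathcal B),\qquad D=D(\mathfrak B),\qquad A=A(\mathfrak B).$$
Two matters remain. The algebra must still be prime with a faithful cyclic representation, and this is done next. And representations that do not come from orbits must be excluded, which takes a different argument (Sections 7–9).

## 6. The orbits of $x^i$: primeness and the faithful cyclic representation

**Lemma 6.1.** *If $\emptyset\ne B\in\mathfrak B$, there is $i_0$ with $\Gamma x^i\cap B\ne\emptyset$ for all $i\ge i_0$.*

*Proof.* Pick $z\in B$ and take $N,\Lambda_0,\mathcal C_0$ from Lemma 4.1. Let $i_0\ge1$ be larger than all elements of $\Lambda_0$, and let $i\ge i_0$. Since the finitely many $b\in\mathcal C_0$ are nondecreasing and unbounded, we can choose $m\ge\max(N,i)$ with $b(n)>i$ for all $n>m$, $b\in\mathcal C_0$. Define $x_n=z_n$ for $n\le m$ and $x_n=i$ for $n>m$; this is a point of $X$ since $i\le m<n$ there. By Lemma 4.1, $x\in B$. For $n>m\ge i$ we have $x_n=i=x^i_n$, so $x\in\Gamma x^i$. $\square$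

The order of choices matters. The constraints $\ell$ come first, then the constant $i$ above them, then the cut $m$, beyond which all the given $b$ exceed $i$. A constant tail can do this for each finite list of constraints, although no single tail does it for all lists.

**Step 1: primeness (item 1).** We verify the hypothesis of Lemma 3.3. If $B,B'\in\mathfrak B$ are nonempty, Lemma 6.1 gives an $i$ for which both meet $\Gamma x^i$, say in $x$ and $x'=\gamma x$. Then $x'\in\gamma B\cap B'$. Hence $A$ is prime.

**Step 2: the faithful cyclic representation (item 2).** We take the sum over all $x^i$. The orbits $\Gamma x^i$ are pairwise distinct, since $x^i$ is eventually equal to $i$. Let $S=\bigcup_{i\ge1}\Gamma x^i$. By Lemma 6.1, $S$ meets every nonempty $B\in\mathfrak B$, so $\rho_S$ is faithful by Lemma 3.4. By Lemma 3.5 it acts on a separable space, is cyclic, and is the direct sum of the irreducible representations $\rho_{\Gamma x^i}$, $i\ge1$.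

**Step 3: finite-dimensional subalgebras (item 4).** This is Lemma 3.6.

In this example the state in Proposition 2.1(iii) can even be taken faithful. If $\Gamma=\{\gamma_1,\gamma_2,\dots\}$, let $\varphi(a)=\sum_{i,k\ge1}2^{-i-k}\langle a\delta_{\gamma_kx^i},\delta_{\gamma_kx^i}\rangle$. If $\varphi(a^*a)=0$, then $a$ kills every $\delta_x$ with $x\in S$, so $\rho_S(a)=0$ and $a=0$.

## 7. Representations carried by no orbit, and values of $\pi(1_K)$

Section 5 shows that no orbit representation of $A$ is faithful. Two examples show why this does not yet prove item 3.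

**An irreducible representation that gives every orbit measure zero.** Let $\mu$ be the product of the uniform probability measures on the $Y_n$. On $L^2(X,\mu)$ let $f\in D$ act by multiplication $M_f$ (functions in $D$ are bounded and Borel), and let $U_\gamma\eta=\eta(\gamma^{-1}\,\cdot)$, a unitary with $U_\gamma M_fU_\gamma^*=M_{\gamma f}$. In a finite sum $a=\sum_\gamma f_\gamma u_\gamma$ the coefficients are determined by $f_\gamma=E(au_\gamma^*)$. So $\kappa(a)=\sum_\gamma M_{f_\gamma}U_\gamma$ is a well-defined unital $*$-homomorphism on $\operatorname{span}\{1_Bu_\gamma\}$. By Lemma 3.6 each element of this span lies in a finite-dimensional $C^*$-algebra, on which $\kappa$ is contractive; so $\kappa$ extends to a representation of $A$.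

It is irreducible. The projection onto a closed invariant subspace commutes with multiplication by $C(X)$, so it is $M_h$ for some $h\in L^\infty(X,\mu)$, and $h$ is invariant under each $\gamma$ almost everywhere. The elements of $\Gamma$ supported in $[1,n]$ permute the cylinders of length $n$ transitively, so $\int_{Z_w}h\,d\mu$ depends only on the length of $w$, that is, $\int_{Z_w}h\,d\mu=\mu(Z_w)\int h\,d\mu$. Hence $h$ is constant almost everywhere. But orbits are countable, so each has measure zero: $\kappa$ is invisible to the analysis of Section 5. (It is not faithful, since $\mu(K_0)=\prod_{n\ge1}\frac n{n+1}=0$ gives $\kappa(1_{K_0})=0$.)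

So points of $X$ should be replaced by measures on $X$. Here a second difficulty appears: a representation of $D$ is not determined by the measure it induces on $X$.

**A character that disagrees with its measure.** Let $y^k$ be the point $(1,1,1,\dots)$ with the $k$-th coordinate changed to $0$. Let $\chi(f)=\lim f(y^k)$ along a free ultrafilter on $k$, a character of $D$. Since $y^k\to x^1=(1,1,\dots)$, on $C(X)$ it is evaluation at $x^1$. The corresponding measure is the point mass at $x^1\in K_0$, which gives $K_0$ the value $1$. But $y^k\notin K_0$ for all $k$, so $\chi(1_{K_0})=0$.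

Thus $\pi(1_K)$ can be smaller than the measure predicts. Since all the sets $K_\ell$, $L_b$ are *closed*, it can never be larger, and this one-sided bound is enough: we only need to show that some $\pi(1_K)$ is zero.

## 8. A zero-one law and an upper bound on closed sets

Let $\pi:A\to B(H)$ be either irreducible, or nondegenerate on $H\ne\{0\}$ with $\pi(A)''$ a factor. Suppose, for contradiction, that $\pi$ is faithful.

**Step 4: the spectral measure.** We first make sure that $\pi$ is unital. As $\pi$ is faithful, $\pi(1)\neq0$, and $\pi(1)H$ is a nonzero closed invariant subspace. So $\pi(1)=1$: by irreducibility in the first case, by nondegeneracy in the second. By the spectral theorem there is a unique projection-valued measure $P$ on the Borel sets of $X$ with $\pi(f)=\int f\,dP$ for $f\in C(X)$, and $P(T)\in\pi(C(X))''$ for every Borel $T$.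

**Lemma 8.1.** *If $T\subseteq X$ is Borel and $\Gamma$-invariant, then $P(T)\in\{0,1\}$.*

*Proof.* We show that $P(T)$ is central. Fix $\gamma$ and let $P_\gamma(T)=\pi(u_\gamma)^*P(\gamma T)\pi(u_\gamma)$ for Borel $T$, again a projection-valued measure. For $f\in C(X)$,
$$\int f\,dP_\gamma=\pi(u_\gamma)^*\Big(\int f(\gamma^{-1}y)\,dP(y)\Big)\pi(u_\gamma)=\pi(u_\gamma)^*\pi(\gamma f)\pi(u_\gamma)=\pi(f)$$
by (1). By uniqueness $P_\gamma=P$, that is, $\pi(u_\gamma)P(T)\pi(u_\gamma)^*=P(\gamma T)$ for all Borel $T$. If $T$ is invariant, $P(T)$ commutes with every $\pi(u_\gamma)$. Since $D$ is commutative, $\pi(D)\subseteq\pi(C(X))'$, so $P(T)\in\pi(C(X))''$ also commutes with $\pi(D)$. Hence $P(T)\in\pi(A)'\cap\pi(A)''$. If $\pi(A)''$ is a factor, the projection $P(T)$ is a scalar, so it is $0$ or $1$. If $\pi$ is irreducible, $P(T)H$ is a closed invariant subspace, with the same conclusion. $\square$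

**Lemma 8.2.** *If $K\subseteq X$ is closed and $1_K\in D$, then $\pi(1_K)\le P(K)$.*

*Proof.* Let $V_n$ be the union of the cylinders $Z_w$, $w$ of length $n$, that meet $K$. These sets are clopen and decreasing, and $\bigcap_nV_n=K$ because $K$ is closed. Since $1_{V_n}\in C(X)$ and $1_K\le1_{V_n}$, we get $\pi(1_K)\le\pi(1_{V_n})=P(V_n)$, and $P(V_n)\downarrow P(K)$ strongly. $\square$

## 9. The limit superior of coordinates excludes every factor representation

We continue with $\pi$ and $P$ from Section 8 and repeat the two cases of Section 5 (third trial) with $P$ in place of a point $y$.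

**Step 5: a constant limit superior.** The aim is to attach to $\pi$ a single number. The function $\lambda(z)=\limsup_nz_n\in\{0,1,2,\dots\}\cup\{\infty\}$ is Borel, since $\{\lambda\ge\ell\}=\bigcap_N\bigcup_{n>N}\{z_n\ge\ell\}$ for finite $\ell$. It is $\Gamma$-invariant, because $\Gamma$ changes only finitely many coordinates. The countably many sets $\{\lambda=\ell\}$, $\ell\le\infty$, partition $X$, so $\sum_{\ell\le\infty}P(\lambda=\ell)=1$. By Lemma 8.1 each term is $0$ or $1$. So there is a unique $\ell^*\in\{0,1,\dots,\infty\}$ with $P(\lambda=\ell^*)=1$.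

**Step 6: the case $\ell^*<\infty$.** Here a set $K_\ell$ is killed. Every $z\in K_{\ell^*}$ has $z_n\ge\ell^*+1$ for all $n>\ell^*$, so $\lambda(z)\ge\ell^*+1$. Hence $P(K_{\ell^*})=0$, and Lemma 8.2 gives $\pi(1_{K_{\ell^*}})=0$. But $K_{\ell^*}\neq\emptyset$, so $1_{K_{\ell^*}}\ne0$, contradicting faithfulness.

**Step 7: the case $\ell^*=\infty$.** Here we look for a function $b$ so slow that $L_b$ is killed. Let $\xi\in H$ be a unit vector and $\nu=\langle P(\cdot)\xi,\xi\rangle$, a Borel probability measure on $X$ with $\limsup_nz_n=\infty$ for $\nu$-a.e. $z$. For fixed $N$ and $j$ the events $\{\exists n\in(N,M]:z_n\ge j\}$ increase, as $M\to\infty$, to an event of $\nu$-measure $1$. So we can choose inductively $0=N_0<N_1<N_2<\cdots$ with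
$$\nu\{z:\exists n\in(N_{j-1},N_j]\text{ with }z_n\ge j\}\ge1-2^{-j}\qquad(j\ge1). \tag{5}$$
Put $b(n)=j$ for $N_{j-1}<n\le N_j$. Then $b$ is nondecreasing and unbounded with values in $\{1,2,\dots\}$, so $b\in\mathcal B$. The complements of the events in (5) have summable measures. By the Borel–Cantelli lemma, for $\nu$-a.e. $z$ the event in (5) holds for all but finitely many $j$, and so $z_n\ge b(n)$ for infinitely many $n$. Consequently
$$T_b=\{z:z_n<b(n)\text{ for all but finitely many }n\}$$
has $\nu(T_b)=0$, that is, $\|P(T_b)\xi\|^2=0$.

This concerned only one vector $\xi$. But $T_b=\bigcup_N\bigcap_{n>N}\{z_n<b(n)\}$ is Borel and $\Gamma$-invariant, so $P(T_b)\in\{0,1\}$ by Lemma 8.1. Since $P(T_b)\xi=0$ and $\xi\neq0$, we get $P(T_b)=0$. As $L_b\subseteq T_b$, Lemma 8.2 yields $\pi(1_{L_b})\le P(L_b)=0$. But $L_b\ne\emptyset$, so $1_{L_b}\neq0$, again contradicting faithfulness.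

Both cases are impossible. So $A$ has no faithful irreducible representation and no faithful factor representation, which is item 3. With Section 6 this proves Theorem 2.3, and the answer to the question is no. $\blacksquare$

In Step 7 the function $b$ is chosen after $\pi$ and depends on it, which is why all of $\mathcal B$ was put into the construction. Section 5 showed that a countable subfamily never suffices.

## 10. Countably many test ideals, and the size of the example

Recall that $\operatorname{Prim}A$ is the set of kernels of nonzero irreducible representations of $A$; its open sets are the sets $\{Q:Q\not\supseteq J\}$ with $J$ a closed ideal, and the intersection of all primitive ideals is $\{0\}$. It is a Baire space (Dixmier, *C\*-algebras*, Cor. 3.4.13).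

**Proposition 10.1.** *If $A$ is prime and there are countably many nonzero closed ideals $I_1,I_2,\dots$ such that every nonzero closed ideal contains some $I_n$, then $A$ is primitive.*

*Proof.* The sets $U_n=\{Q\in\operatorname{Prim}A:Q\not\supseteq I_n\}$ are open. We show that they are dense. A nonempty open set has the form $\{Q\not\supseteq J\}$ with $J\neq\{0\}$. Its intersection with $U_n$ contains $\{Q\not\supseteq I_n\cap J\}$. By primeness $\{0\}\ne I_nJ\subseteq I_n\cap J$, and since the primitive ideals intersect in $\{0\}$, some $Q$ does not contain $I_n\cap J$. So $U_n$ is dense. As $A\ne\{0\}$, $\operatorname{Prim}A$ is a nonempty Baire space, and there is $Q\in\bigcap_nU_n$. If $Q\ne\{0\}$, then $Q\supseteq I_n$ for some $n$, contradicting $Q\in U_n$. So $\{0\}$ is a primitive ideal, that is, $A$ is primitive. $\square$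

In particular, the algebra of Theorem 2.3 has no such countable list of ideals.

The density character of $A$ is the least cardinality of a dense subset. The dominating number $\mathfrak d$ is the least cardinality of a family of functions $\{1,2,\dots\}\to\{1,2,\dots\}$ such that every function is bounded by a member of the family at all but finitely many places.

**Proposition 10.2.** *The algebra of Theorem 2.3 can be chosen with density character at most $\mathfrak d$.*

*Proof.* We first see how much of $\mathcal B$ is needed. Let $\mathcal B_0\subseteq\mathcal B$ be such that each $b\in\mathcal B$ satisfies $b'\le b$ pointwise for some $b'\in\mathcal B_0$. Use $\mathfrak B(\{0,1,2,\dots\},\mathcal B_0)$ in place of $\mathfrak B$. Everything before Step 7 works for any subfamily of $\mathcal B$. In Step 7, find $b$ as before with $P(T_b)=0$, and take $b'\in\mathcal B_0$ with $b'\le b$. Then $L_{b'}\subseteq L_b\subseteq T_b$, so $\pi(1_{L_{b'}})\le P(L_{b'})=0$ while $1_{L_{b'}}\neq0$, the same contradiction.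

Next we find a small $\mathcal B_0$. There is a family $\mathcal G$ of $\mathfrak d$ strictly increasing functions $\{1,2,\dots\}\to\{1,2,\dots\}$ dominating every function everywhere. To get it, start from a family of cardinality $\mathfrak d$ as in the definition, and replace each member $f$ by the countably many functions $n\mapsto r+n+\sum_{k\le n}f(k)$, $r\ge1$. They are strictly increasing and at least $f$. If $h\le f$ off a finite set, a large $r$ takes care of the exceptions. The cardinality is unchanged since $\mathfrak d$ is infinite. For $g\in\mathcal G$ put $b_g(n)=1+\#\{k\ge1:g(k)\le n\}$. It is finite, nondecreasing and unbounded, so $b_g\in\mathcal B$. Let $\mathcal B_0=\{b_g:g\in\mathcal G\}$.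

Given $b\in\mathcal B$, choose $g\in\mathcal G$ with $g(k)\ge\min\{n:b(n)\ge k+1\}$ for all $k$, so that $b(g(k))\ge k+1$. If $g(k)\le n<g(k+1)$, then $b_g(n)=k+1\le b(g(k))\le b(n)$. If $n<g(1)$, then $b_g(n)=1\le b(n)$. So $b_g\le b$ pointwise, as required.

Finally we count. The set algebra is generated by countably many cylinders, countably many $\gamma K_\ell$, and at most $\mathfrak d$ sets $\gamma L_b$, so it has cardinality at most $\mathfrak d$. The finite combinations of the operators $1_Bu_\gamma$ with coefficients in $\mathbb Q+i\mathbb Q$ form a dense subset of the algebra, of cardinality at most $\mathfrak d$. $\square$
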